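# Reporting shortest replacement paths from a distance oracle

## 1. Replacement distances, sensitivity oracles and the cost model

Throughout, $G=(V,E)$ is a directed graph with $n$ vertices, $E\subseteq V\times V$ (no parallel edges), and edge weights $wt(e)\in\{1,2,\dots,M\}$. The *length* of a walk is the sum of its edge weights. Weights are positive, so a self-loop lies on no shortest path. We drop self-loops, and treat a failing self-loop as "no failure".

**Definition 1 (replacement distance).** Let $u,v\in V$ and let $f$ be a *failure*: a vertex of $G$ outside $\{u,v\}$, or an edge of $G$. Then $d(u,v,f)$ is the least length of a $u$-to-$v$ path that does not go through $f$, and $\infty$ if there is no such path. In particular $d(x,x,f)=0$. We write $d(u,v)$ for the distance without failure.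

**Example 1.** Let $G_0$ have vertices $0,1,2,3,4,x,y,z$, the path edges $0\to1\to2\to3\to4$ of weight $1$, and three detours: $0\to x\to 2$, $1\to z\to 3$ and $2\to y\to 4$. In each detour the first edge has weight $1$ and the second has weight $2$. Here $M=2$ and $d(0,4)=4$, attained only by $0,1,2,3,4$. For the three interior vertices of this path:

- $d(0,4,1)=5$, attained only by $0,x,2,3,4$ (the other route, $0,x,2,y,4$, has length $6$);
- $d(0,4,2)=5$, attained only by $0,1,z,3,4$ (it is the only route avoiding $2$);
- $d(0,4,3)=5$, attained only by $0,1,2,y,4$ (the other route, $0,x,2,y,4$, has length $6$).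

**Definition 2 (distance sensitivity oracle).** A *distance sensitivity oracle* (DSO) is a data structure built from $G$ in a preprocessing phase that, given $(u,v,f)$ as above, returns $d(u,v,f)$. It *reports paths* if, whenever $u\ne v$ and $d(u,v,f)<\infty$, it can also output on request an actual shortest $u$–$v$ path avoiding $f$, as a sequence of vertices or edges. We always write $l\ge1$ for the number of edges of the returned path.

**Example 2.** Delete each $f$ in turn, run a shortest path algorithm from every $u$, and store all distances and first edges. This is a DSO with $O(1)$ distance queries that reports paths in $O(l)$ time, but it stores one entry for each triple $(u,v,f)$, which is at least order $n^3$ entries.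

**Definition 3 (cost model).** Time is measured on the word RAM with words of $\Theta(\log(nM))$ bits. "With high probability" (w.h.p.) means with probability at least $1-n^{-c_1}$ for any constant $c_1$ fixed in advance. A data structure may be randomized, provided every answer is correct w.h.p. The notation $\tilde O$ hides factors polylogarithmic in $n$.

For instance, if each of $O(n^4)$ answers is wrong with probability at most $n^{-c_1-5}$, then by the union bound all of them are correct simultaneously with probability at least $1-n^{-c_1}$ for large $n$. We use this many times.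

Now the question. Gu and Ren ("Constructing a Distance Sensitivity Oracle in $O(n^{2.5794}M)$ Time", arXiv:2102.08569, 2021) give a DSO with preprocessing time $O(n^{2.5794}M)$ and query time $O(1)$. Its query algorithm outputs only the distance, and the authors name this as a drawback compared with the earlier DSOs of Weimann–Yuster, Grandoni–Vassilevska Williams and Chechik–Cohen. They ask whether the actual shortest path can be found with additional $O(l)$ query time. Precisely: is there a DSO with

1. preprocessing time $O(n^{2.5794}M)$,
2. $O(1)$ time per distance query,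
3. path reporting in additional $O(l)$ time?

The answer is yes.

**Theorem 1.** There is a DSO for directed graphs with weights in $\{1,\dots,M\}$ with preprocessing time $O(n^{2.5794}M)$ and $O(1)$ distance query time which, on request, outputs an actual shortest $u$–$v$ path avoiding $f$ in additional $O(l)$ time. With high probability all answers are correct simultaneously.

It follows from a reduction that uses the distance oracle as a black box.

**Theorem 2.** Suppose there is a distance-only DSO with preprocessing time $T(n,M)$ and query time $\tau\ge1$ whose answer to each query is determined by the preprocessing and is wrong with probability at most $n^{-c_0}$, for a constant $c_0>0$. Then there is a DSO with preprocessing time $O(T(O(n),M)+\tau\,n^{2.529}M)$ and distance query time $O(\tau)$ that reports paths in additional $O(\tau l)$ time. It stores $O(n^2)$ words besides $O(1)$ copies of the distance oracle.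

**Theorem 2 implies Theorem 1.** Take the Gu–Ren oracle: $T=O(n^{2.5794}M)$, $\tau=O(1)$, and $2.529<2.5794$. If an $O(1)$-time query algorithm is itself randomized, it uses only $O(1)$ random words. Draw these once, in the preprocessing, and use the same words for all queries. Then every answer is determined by the preprocessing, and no individual error probability has changed. The rest of these notes proves Theorem 2, with correctness for all queries simultaneously w.h.p.

## 2. Walking with the oracle, and why a table over triples is too big

**Failure off the path.** If we have stored, for each pair, one shortest $u$–$v$ path $\pi(u,v)$ by next-vertex pointers, and $f$ is not on it, then we just follow the pointers. All the difficulty is in failures on $\pi(u,v)$.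

**Walking greedily.** A distance oracle lets us walk: standing at $u$, look for an out-neighbor $u'$ with $wt(u,u')+d(u',v,f)=d(u,v,f)$ and $(u,u')\neq f$, $u'\ne f$, and step there. This is correct, but a step costs one query per out-neighbor, up to $n$ of them, so the bound is $O(nl)$ and not $O(l)$.

**Storing the step.** To step in $O(1)$ time one could store, for each triple, the right out-neighbor, or some interior vertex at which to split the path and recurse. Only triples with $f$ on $\pi(u,v)$ matter, but there may be too many of them. Take the cycle on $n$ vertices with unit edges in both directions. The average distance is about $n/4$, so there are $\Theta(n^3)$ triples with $f$ an interior vertex of $\pi(u,v)$. Already writing such a table exceeds $n^{2.5794}$ when $M=1$.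

We therefore want a table with one entry per *pair*. In the cycle this is possible: every failure on $\pi(u,v)$ forces the same replacement path, the other way around. In general one vertex per pair cannot serve all failures. In Example 1 the unique replacement paths for the pair $(0,4)$ have interiors $\{x,2,3\}$, $\{1,z,3\}$ and $\{1,2,y\}$, and these have no common vertex.

Look closer at $G_0$, though. The path avoiding $2$ first follows $0\to1$, which is on $\pi(0,4)$, and ends with $3\to4$, also on $\pi(0,4)$. We can walk along these parts with $O(1)$ queries per edge, because the only candidate for the next vertex is the next vertex of $\pi$. What remains is the pair $(1,3)$. For failure $1$ the remaining pair is $(0,2)$, and for failure $3$ it is $(2,4)$. After peeling, the pair itself tells us which detour is needed. Section 5 turns this into a theorem: after peeling, the set of shortest replacement paths depends on the pair only. The rest is a matter of computing the one-entry-per-pair table fast enough.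

## 3. Amplification, padding and a random labeling

We fix some normalizations. The number of vertices is assumed larger than a suitable constant; otherwise store all answers and paths explicitly.

**Amplification.** This makes all distance answers correct at once. Build $2k-1$ independent copies of the distance oracle, $k=O(1)$, and answer by majority. A fixed answer is wrong only if some $k$ copies are wrong, so with probability at most $\binom{2k-1}{k}n^{-c_0k}$. There are $O(n^4)$ triples $(u,v,f)$, so for a suitable constant $k$ the union bound shows that w.h.p. *all* answers are correct. From now on we assume this, and "the oracle" is the amplified one.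

**Padding.** Let $n_0$ be the given number of vertices. Add isolated vertices, which change no distance, to get $n$ vertices with $n_0<n\le 3n_0$; the exact $n$ is chosen in Section 7. The oracle is built on the padded graph. One added vertex, $\perp$, serves as a dummy failure: $d(u,v)=d(u,v,\perp)$ is available from the oracle for $u,v\ne\perp$. Distances between $\perp$ and other vertices are $\infty$ and need no query.

**Threshold.** Put $t=2\lceil\sqrt{n\ln n}\,\rceil$ and $R=tM$. A distance is *short* if it is $<R$ and *long* otherwise.

**Labels.** Let $\lambda:V\to\{1,\dots,n\}$ be a uniformly random bijection. We use one probability fact: the set of vertices with the $q$ smallest labels misses a fixed set of $k$ vertices with probability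
$$\binom{n-k}{q}\Big/\binom nq\le(1-k/n)^q\le e^{-kq/n}.\tag{1}$$
For every triple $(u,v,f)$, including $f=\perp$, with $u\ne v$ and finite distance, fix a shortest $u$–$v$ path $P_{uvf}$ avoiding $f$, depending on $G$ only and not on $\lambda$. For $f=\perp$ choose one with an interior vertex whenever one exists.

## 4. Canonical shortest paths

We need one shortest path per pair such that subpaths of chosen paths are again chosen. Arbitrary choices do not have this property. If $u\to x$, $x\to y_1\to v$ and $x\to y_2\to v$ are unit edges, one could choose $\pi(u,v)$ through $y_1$ and $\pi(x,v)$ through $y_2$; the next-vertex pointers toward $v$ then do not trace $\pi(u,v)$. Cutting at the smallest label repairs this.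

**Definition 4 (canonical path).** For $u\neq v$ with $d(u,v)<\infty$ let
$$I(u,v)=\{x\notin\{u,v\}: d(u,x)+d(x,v)=d(u,v)\},$$
the set of interior vertices of shortest $u$–$v$ paths. If $I(u,v)=\emptyset$, the edge $(u,v)$ is the only shortest path, and $\pi(u,v)$ is this edge. Otherwise let $c(u,v)$ be the vertex of smallest label in $I(u,v)$ and
$$\pi(u,v)=\pi(u,c)\cdot\pi(c,v),\qquad c=c(u,v).$$

Weights are positive, so both halves have smaller distance, the recursion is well founded, and $\pi(u,v)$ is a shortest path.

**Example 3.** In the graph just described, $I(u,v)=\{x,y_1,y_2\}$. If $\lambda(y_2)<\lambda(x)<\lambda(y_1)$, then $c(u,v)=y_2$ and $\pi(u,v)=u,x,y_2,v$. If $\lambda(x)<\lambda(y_2)<\lambda(y_1)$, then $c(u,v)=x$, and $\pi(x,v)$ is cut at $y_2$, so again $\pi(u,v)=u,x,y_2,v$. In both cases $\pi(x,v)=x,y_2,v$ is a subpath of $\pi(u,v)$.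

**Lemma 1.** If $x$ strictly precedes $y$ on $\pi(u,v)$, then the subpath of $\pi(u,v)$ from $x$ to $y$ is $\pi(x,y)$.

**Proof.** Induction on $d(u,v)$. The case $(x,y)=(u,v)$ is trivial, and it is the only one if $I(u,v)=\emptyset$. Let $c=c(u,v)$. If $x,y$ both lie on $\pi(u,c)$ or both on $\pi(c,v)$, use induction. Otherwise $x\ne c$ is in the first half and $y\neq c$ in the second.

We claim $I(x,y)\subseteq I(u,v)$. Let $z\in I(x,y)$. Since $x,y$ lie in this order on a shortest $u$–$v$ path,
$$d(u,x)+d(x,z)+d(z,y)+d(y,v)=d(u,v),$$
so $d(u,z)+d(z,v)\le d(u,v)$, and equality holds by the triangle inequality. If $z=u$, the displayed equation reads $d(u,x)+d(x,u)+d(u,y)+d(y,v)=d(u,v)\le d(u,y)+d(y,v)$, so $d(u,x)+d(x,u)=0$ and $x=u=z$, contradicting $z\ne x$. Symmetrically $z\ne v$. This proves the claim.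

Since $c$ lies strictly between $x$ and $y$ on a shortest path, $c\in I(x,y)$. As $c$ has the smallest label in the larger set $I(u,v)$, it has the smallest label in $I(x,y)$, so $c(x,y)=c$ and $\pi(x,y)=\pi(x,c)\cdot\pi(c,y)$. By induction $\pi(x,c)$ is the subpath of $\pi(u,c)$ from $x$ to $c$ (the whole half if $x=u$), and likewise for $\pi(c,y)$. $\square$

**Pointers.** Let $\mathrm{next}(u,v)$ and $\mathrm{prev}(u,v)$ be the second and the penultimate vertex of $\pi(u,v)$. Suppose $c(u,v)$ (or the information $I(u,v)=\emptyset$) is known for all pairs with $d(u,v)<R$. Process these pairs in order of $d(u,v)$ and set $\mathrm{next}(u,v)=\mathrm{next}(u,c(u,v))$, or $v$ if $I(u,v)=\emptyset$; symmetrically for $\mathrm{prev}$. With sorting this takes $O(n^2\log n)$ time.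

**Membership test.** This decides in $O(1)$ time whether $f$ is on $\pi(u,v)$, for $d(u,v)<R$. By Lemma 1, $\pi(u,v)$ is the edge $(u,\mathrm{next}(u,v))$ followed by $\pi(\mathrm{next}(u,v),v)$. So for fixed $v$ the paths $\pi(u,v)$ with $d(u,v)<R$ form an in-tree $T_v$ with root $v$, where the parent of $u$ is $\mathrm{next}(u,v)$. Store preorder intervals of $T_v$, so that ancestry is decided by comparing numbers. A vertex $f\notin\{u,v\}$ is on $\pi(u,v)$ iff it is an ancestor of $u$ in $T_v$. An edge $f=(x,y)$ is on $\pi(u,v)$ iff $x\neq v$, $x$ is $u$ or an ancestor of $u$ in $T_v$, and $\mathrm{next}(x,v)=y$.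

## 5. Tight triples

Let $\pi(a,b)=p_0p_1\dots p_k$ and let $g$ be a failure on it: an interior vertex or an edge.

**Definition 5 (left and right part).** If $g=p_i$ is a vertex, the *left part* is $\{p_0,\dots,p_{i-1}\}$ and the *right part* is $\{p_{i+1},\dots,p_k\}$. If $g=(p_i,p_{i+1})$ is an edge, they are $\{p_0,\dots,p_i\}$ and $\{p_{i+1},\dots,p_k\}$.

Every $p_i\neq g$ is in exactly one part, and a subpath of $\pi(a,b)$ within one part avoids $g$. Hence $d(a,p_i,g)=d(a,p_i)$ for left $p_i$ and $d(p_j,b,g)=d(p_j,b)$ for right $p_j$. Suppose $d(a,b,g)<\infty$ and consider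
$$d(a,p_i)+d(p_i,b,g)=d(a,b,g)\quad(p_i\text{ left}),\tag{2}$$
$$d(a,p_j,g)+d(p_j,b)=d(a,b,g)\quad(p_j\text{ right}).\tag{3}$$
Equation (2) says that some shortest replacement path starts along $\pi(a,b)$ up to $p_i$; equation (3) says that some shortest replacement path ends along $\pi(a,b)$ from $p_j$ on.

**Lemma 2 (monotonicity).** The left vertices satisfying (2) form an initial segment of the left part, and the right vertices satisfying (3) form a final segment of the right part.

**Proof.** Let $p_i$ satisfy (2) and $i'<i$. Then
$$d(a,b,g)\le d(a,p_{i'})+d(p_{i'},b,g)\le d(a,p_{i'})+d(p_{i'},p_i)+d(p_i,b,g)=d(a,p_i)+d(p_i,b,g)=d(a,b,g),$$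
where the first two inequalities use that the subpaths of the left part avoid $g$. So $p_{i'}$ satisfies (2). The right part is symmetric. $\square$

**Definition 6 (tight).** $(a,b,g)$ is *tight* if $g$ is on $\pi(a,b)$, $d(a,b,g)<\infty$, no left $p_i$ with $i\ge1$ satisfies (2), and no right $p_j$ with $j\le k-1$ satisfies (3).

By Lemma 2 only $p_1$ (if it is left) and $p_{k-1}$ (if it is right) need checking, so tightness of a failure $g$ on $\pi(a,b)$ is decided by $O(1)$ oracle queries.

**Example 4.** In $G_0$ the triple $(0,4,2)$ is not tight: $p_1=1$ is left and $d(0,1)+d(1,4,2)=1+4=5=d(0,4,2)$. The triple $(1,3,2)$ is tight: $\pi(1,3)=1,2,3$, and $p_1=p_{k-1}=2=g$ is in neither part. The triple $(1,3,(1,2))$ is tight too: $2$ is right, but $d(1,2,(1,2))=\infty$. So is $(1,3,(2,3))$, where $2$ is left and $d(2,3,(2,3))=\infty$. All three have the single shortest replacement path $1,z,3$.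

In the two-way unit cycle on vertices $0,\dots,n-1$ with $\pi(0,k)=0,1,\dots,k$ and $k<n/2$, *every* failure $g$ on the path gives a tight triple: for a left $p_i$ with $i\geq1$ the sum in (2) is $i+(i+n-k)>n-k=d(0,k,g)$, and the right side is symmetric.

**Lemma 3.** If $(a,b,g)$ is tight, every shortest $a$–$b$ path avoiding $g$ contains no interior vertex and no edge of $\pi(a,b)$. Consequently, for fixed $(a,b)$, the set of shortest $a$–$b$ paths avoiding $g$, and their length, is the same for all $g$ with $(a,b,g)$ tight.

**Proof.** Let $P$ be a shortest $a$–$b$ path avoiding $g$, and suppose $p_i\in P$ with $0<i<k$. Then $p_i\ne g$ and $d(a,b,g)=d(a,p_i,g)+d(p_i,b,g)$. If $p_i$ is left, $d(a,p_i,g)=d(a,p_i)$ and (2) holds; if it is right, $d(p_i,b,g)=d(p_i,b)$ and (3) holds. Both contradict tightness. If $k\ge2$, every edge of $\pi(a,b)$ has an endpoint interior to $\pi(a,b)$, so $P$ contains no such edge. If $k=1$, then $g$ is the only edge of $\pi(a,b)$, and $P$ avoids it.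

Now let $(a,b,g)$ and $(a,b,g')$ be tight. A shortest path avoiding $g$ contains nothing of $\pi(a,b)$ but the endpoints, so it avoids $g'$, and $d(a,b,g')\le d(a,b,g)$. By symmetry equality holds, and the two sets of shortest paths coincide. $\square$

**The table $\mathrm{mid}$.** Consider each pair $(a,b)$ for which some tight $(a,b,g)$ with $d(a,b,g)<R$ exists. If the one-edge path $(a,b)$ is not in the common set of Lemma 3, let $\mathrm{mid}(a,b)$ be an interior vertex of some path of that set. By Lemma 3 it is a valid split vertex for *every* tight $g$.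

In $G_0$, $\mathrm{mid}(1,3)=z$, $\mathrm{mid}(0,2)=x$ and $\mathrm{mid}(2,4)=y$.

## 6. Reporting by peeling and splitting

Besides the oracle we store the adjacency matrix with weights, $\mathrm{next}$, $\mathrm{prev}$, the preorder numbers, $\mathrm{mid}$, and a vertex set $J$ defined below: $O(n^2)$ words. Distance queries go to the oracle and cost $O(\tau)$.

### 6.1 Short distances

The procedure $\mathrm{Report}(u,v,f)$ is for $u\ne v$ and $d(u,v,f)<R$. Then $d(u,v)<R$, so the pointers are available.

1. If $f$ is not on $\pi(u,v)$, output $\pi(u,v)$ by $\mathrm{next}$ pointers and stop.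
2. Set $x=u$. While $x'=\mathrm{next}(x,v)$ satisfies $x'\ne f$, $(x,x')\ne f$ and $wt(x,x')+d(x',v,f)=d(x,v,f)$: output $(x,x')$ and set $x=x'$. Then set $a=x$.
3. Set $y=v$. While $y'=\mathrm{prev}(a,y)$ satisfies $y'\ne f$, $(y',y)\ne f$ and $d(a,y',f)+wt(y',y)=d(a,y,f)$: prepend $(y',y)$ to a suffix list and set $y=y'$. Then set $b=y$.
4. If $(a,b)\in E$, $(a,b)\ne f$ and $wt(a,b)=d(a,b,f)$, output this edge. Otherwise let $h=\mathrm{mid}(a,b)$, call $\mathrm{Report}(a,h,f)$ and then $\mathrm{Report}(h,b,f)$. Finally output the suffix list.

**Example 5.** $\mathrm{Report}(0,4,2)$ in $G_0$. Step 2: $x'=1$ passes, since $1+d(1,4,2)=5$; output $(0,1)$. Next $x'=2=f$, so $a=1$. Step 3: $y'=3$ passes, since $d(1,3,2)+1=3+1=4=d(1,4,2)$. Next $y'=2=f$, so $b=3$. Step 4: $(1,3)\notin E$, $\mathrm{mid}(1,3)=z$, and the two recursive calls output the edges $(1,z)$ and $(z,3)$ in step 1. The result is $0,1,z,3,4$.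

**Lemma 4.** If $\mathrm{next}$, $\mathrm{prev}$ and $\mathrm{mid}$ are correct, $\mathrm{Report}(u,v,f)$ outputs a shortest $u$–$v$ path avoiding $f$, in $O(\tau l)$ time.

**Proof.** *Where the loops stop.* By Lemma 1 the loop in step 2 moves along $\pi(u,v)$. It never crosses $f$, so it stays in the left part and ends. It keeps the invariant $d(u,x)+d(x,v,f)=d(u,v,f)$; given the invariant, the length condition for $x'$ is equation (2) for the left vertex $x'$ of $\pi(u,v)$. By Lemma 2, $a$ is the last left vertex with
$$d(u,a)+d(a,v,f)=d(u,v,f).$$
Since $a$ is left, $f$ is on the subpath $\pi(a,v)$. The loop in step 3 moves backward along $\pi(a,v)$ (the prefix of $\pi(a,v)$ ending at $y$ is $\pi(a,y)$ by Lemma 1), stays in the right part, and in the same way $b$ is the first right vertex of $\pi(a,v)$ with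
$$d(a,b,f)+d(b,v)=d(a,v,f).$$

*The triple $(a,b,f)$ is tight.* Since $a$ is left and $b$ is right, $f$ is on $\pi(a,b)$, which is a subpath of $\pi(a,v)$, and $d(a,b,f)<\infty$. Suppose a left $p\ne a$ on $\pi(a,b)$ satisfies $d(a,p)+d(p,b,f)=d(a,b,f)$. As $\pi(b,v)$ avoids $f$,
$$d(a,p)+d(p,v,f)\le d(a,p)+d(p,b,f)+d(b,v)=d(a,b,f)+d(b,v)=d(a,v,f).$$
Adding $d(u,a)$ gives $d(u,p)+d(p,v,f)\le d(u,v,f)$, hence equality, contradicting that $a$ is the last such left vertex. Suppose a right $p\ne b$ on $\pi(a,b)$ satisfies $d(a,p,f)+d(p,b)=d(a,b,f)$. Adding $d(b,v)$ gives $d(a,p,f)+d(p,v)=d(a,v,f)$, contradicting that $b$ is the first such right vertex.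

*Recursion.* The two displayed equations give $d(u,a)+d(a,b,f)+d(b,v)=d(u,v,f)$, so $d(a,b,f)<R$. Therefore in step 4 either the edge case applies, or $\mathrm{mid}(a,b)=h$ exists and is an interior vertex of a shortest $a$–$b$ path avoiding $f$. Then $h\ne f$, and $d(a,h,f)+d(h,b,f)=d(a,b,f)$ with both terms positive, hence both smaller than $d(a,b,f)\le d(u,v,f)$. By induction on the distance the recursive calls are valid and correct, and the whole output is a $u$–$v$ walk avoiding $f$ of length $d(u,v,f)$. A walk of minimum length with positive weights is a simple path, so it is a shortest path avoiding $f$.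

*Time.* A call costs $O(\tau)$, plus $O(\tau)$ per edge it emits itself. The recursion tree is binary. Every leaf call (one that ends in step 1 or in the edge case of step 4) emits at least one edge, and there are fewer internal calls than leaves. With linked-list concatenation the total is $O(\tau l)$. $\square$

### 6.2 Long distances

Here we cut a long path into short pieces. Let $C\ge1$ be a large constant and let $J$ be the set of vertices with label $\le\lceil 2Cn\ln n/t\rceil$. Then $|J|=O(\sqrt{n\ln n})=O(t)$.

**Lemma 5.** W.h.p., for all triples with $d(u,v,f)\ge R$, the set $J$ contains a vertex of $P_{uvf}$ whose distance from $u$ along $P_{uvf}$ lies in $[R/2,R)$.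

**Proof.** Consecutive vertices of the path are at distance at most $M$, so the $i$-th vertex at distance $\ge R/2$ from $u$ is at distance $<R/2+iM$. For $i\le t/2$ this is at most $R/2+tM/2=R$, and such vertices exist since the path reaches distance $d(u,v,f)\ge R$. So at least $t/2$ vertices have distance in $[R/2,R)$. By (1), $J$ misses all of them with probability at most $e^{-(t/2)(2C\ln n)/t}=n^{-C}$ (zero if $J=V$). Take a union bound over $O(n^4)$ triples. $\square$

**Reporting.** Repeat while $d(u,v,f)\ge R$: scan $J\setminus\{u,v,f\}$ and, among the $h$ with $d(u,h,f)+d(h,v,f)=d(u,v,f)$ and $d(u,h,f)<R$, take one maximizing $d(u,h,f)$. Run $\mathrm{Report}(u,h,f)$ and set $u:=h$. At the end run $\mathrm{Report}(u,v,f)$.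

The vertex of Lemma 5 is a candidate: it is on a shortest path avoiding $f$, and it differs from $u$ and $v$ because its distance from $u$ is positive and less than $R\leq d(u,v,f)$. So the chosen $h$ has $d(u,h,f)\ge R/2=tM/2$, and the segment has at least $t/2$ edges. This pays for the scan, which costs $O(\tau|J|)=O(\tau t)$. The total is $O(\tau l)$. The concatenation avoids $f$ and has length $d(u,v,f)$ for the original $u$, so it is a shortest path.

It remains to compute $c(u,v)$ for all pairs with $d(u,v)<R$, and $\mathrm{mid}$, in time $O(\tau n^{2.529}M)$.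

## 7. Witness tasks, parameters, and large distances

The order of computation is: all $c$; then $\mathrm{next}$, $\mathrm{prev}$ and the trees; then one tight failure per pair; then $\mathrm{mid}$.

**Parameters.** They balance the costs below, and can be read as a reference list.

- Case A, $M\le n_0^{0.33}$: $t_0=\lceil n_0^{0.4714}\rceil$, and $n$ is the smallest multiple of $t_0$ with $n\ge n_0+1$.
- Case B, $n_0^{0.33}<M<n_0^{1/2}$: $t_0=\lceil n_0^{0.15}\rceil$ and $n=n_0+1$.
- Case C, $M\ge n_0^{1/2}$: $t_0=0$ and $n=n_0+1$.

In all cases $n_0<n\le3n_0$, so replacing $n_0$ by $n$ changes bounds by constant factors only. Put $R_0=t_0M$ and $\gamma=\lceil n^{0.5286}\rceil$. In Cases A and B we have $R_0<R$ and $R_0+1\le n$ for large $n$. For $j\ge0$ let $q_j=\min(n,\lceil 4CnM\ln n/2^j\rceil)$; in Case C let $q_j=n$.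

**Representatives.** We need one tight failure per pair. For every pair with $d(a,b)<R$ walk along $\pi(a,b)$, through its edges and interior vertices in order, and let $g(a,b)$ be the first $g$ with $(a,b,g)$ tight and $d(a,b,g)<R$, if there is one. This is a function of $G$ and $\lambda$ only. The path has at most $\min(R,n)$ edges and each $g$ costs $O(1)$ queries, so the time is $O(\tau n^2\min(R,n))$. This is $\tau Mn^{2.5+o(1)}$ in Cases A and B, and $O(\tau n^3)=O(\tau n^{2.5}M)$ in Case C. If $(a,b)\in E$, $(a,b)\ne g$ and $wt(a,b)=d(a,b,g)$ for $g=g(a,b)$, nothing has to be stored for this pair.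

**The tasks.** There are $O(n^2)$ triples $(a,b,g)$ with $2^j\le d:=d(a,b,g)<2^{j+1}$ and $d<R$:

- for $c$, with $g=\perp$: find the smallest-label $h\notin\{a,b\}$ with $d(a,h)+d(h,b)=d$, or report that none exists;
- for $\mathrm{mid}$, with $g=g(a,b)$: find some $h\notin\{a,b,g\}$ with $d(a,h,g)+d(h,b,g)=d$.

We call such an $h$ *valid*. Validity means exactly that $h$ is an interior vertex of a shortest $a$–$b$ path avoiding $g$. In a task for $\mathrm{mid}$ a valid $h$ exists, since the one-edge path has been ruled out.

**Lemma 6.** W.h.p., for all triples with $2^j\le d(u,v,f)<2^{j+1}$ such that $P_{uvf}$ has an interior vertex, some interior vertex of $P_{uvf}$ has label $\le q_j$.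

**Proof.** In Case C this is trivial. Let $d=d(u,v,f)$. If $d<4M$, then $2^j<4M$ and $4CnM\ln n/2^j> Cn\ln n\ge n$, so $q_j=n$. Otherwise the path has at least $d/M$ edges, so at least $d/M-1\ge d/(2M)\ge 2^j/(2M)$ interior vertices. Either $q_j=n$, or by (1) the failure probability is at most $\exp\big(-\tfrac{2^j}{2M}\cdot\tfrac{4CM\ln n}{2^j}\big)=n^{-2C}$. Take a union bound over $O(n^4)$ triples. $\square$

So in both kinds of tasks only labels $\le q_j$ matter: if a valid $h$ exists, then one with label $\le q_j$ does. For $g=\perp$ recall that $P_{ab\perp}$ has an interior vertex whenever some shortest path has one.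

**Direct search, for $d\ge R_0$.** Try all labels $\le q_j$ in increasing order, with $O(\tau q_j)$ time per triple. In Cases A and B, $2^j>R_0/2$ gives $q_j\le1+8Cn\ln n/t_0$, so the total is $\tilde O(\tau n^3/t_0)$. This is $\tau n^{2.5286+o(1)}$ in Case A and $\tau n^{2.85+o(1)}\le\tau Mn^{2.52+o(1)}$ in Case B, where $M>n_0^{0.33}$. In Case C we have $R_0=0$ and all triples are treated this way, in total time $O(\tau n^3)=O(\tau n^{2.5}M)$. This settles Case C completely.

What remains is $d<R_0$ in Cases A and B, where $M<\sqrt n$. For such $d$ the paths may have very few interior vertices, $q_j$ may be as large as $n$, and trying every label for every triple costs order $n^3$ queries. For the $c$-tasks one can hope to treat all pairs together by a matrix product. For the $\mathrm{mid}$-tasks this looks hopeless at first: the matrix of distances avoiding $g$ depends on $g$, and $g=g(a,b)$ varies with the pair. The next section encodes distances in a matrix for which deleting $g$ is a rank-one change.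

## 8. Walk generating functions and block tests

We recall three facts.

**Fact 1 (Schwartz–Zippel).** A nonzero polynomial of total degree $\le D$ over $\mathbb F_p$ vanishes at a uniformly random point with probability at most $D/p$.

**Fact 2 (matrix products).** Let $\mathrm{MM}(a,b,c)$ be the cost of multiplying an $a\times b$ by a $b\times c$ matrix over a field. The exponent is invariant under permuting $a,b,c$. We use the published bounds, up to $n^{o(1)}$ factors, $\omega<2.3729$ (Le Gall) and $\mathrm{MM}(n,n^{0.5286},n)\le n^{2.0572}$ (Le Gall–Urrutia). Polynomial matrices of sizes $a\times b$ and $b\times c$ and degree $<D$ over $\mathbb F_p$, $p>2D$, are multiplied in time $\tilde O(D(ab+bc+ac)+D\cdot\mathrm{MM}(a,b,c))$: evaluate all entries at $2D$ points, multiply at each point, and interpolate.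

**Fact 3 (Newton iteration).** If $F$ is an $n\times n$ polynomial matrix with $F(0)=I$, and $B\equiv F^{-1}\pmod{x^i}$, then $B(2I-FB)\equiv F^{-1}\pmod{x^{2i}}$, since $I-FB(2I-FB)=(I-FB)^2$. Doubling from $B=I$ computes $F^{-1}\bmod x^D$ in time $\tilde O(Dn^{\omega})$.

**The matrix $N$.** Its purpose is to hold all short distances algebraically. Let $c_1$ be the constant of "w.h.p.", let $p$ be a prime in $[n^{c_1+20},2n^{c_1+20}]$, found by random sampling and primality testing, and let $\mathbb F=\mathbb F_p$. Its elements occupy $O(1)$ words. Let $A(x)=\sum_{w=1}^MA_wx^w$ with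
$$A_w[u,v]=z_{uv}\ \text{ if }(u,v)\in E\text{ has weight }w,\qquad A_w[v,v]=z_{v,w},$$
and all other entries $0$. So every vertex receives formal self-loops of all weights $1,\dots,M$; they are harmless here and are needed in Section 9. All $z$'s are independent and uniform in $\mathbb F$. Put
$$F=I-A(x),\qquad N=F^{-1}=\sum_{i\ge0}A(x)^i=\sum_{k\ge0}N_kx^k\in\mathbb F[[x]]^{n\times n}.$$
The entry $N_{ab}$ is the generating function, by length, of the $a$–$b$ walks (in $G$ with the formal loops), weighted by products of $z$'s. Section 9 computes $N\bmod x^{R_0}$.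

For a failure $g$ let $N^g$ be the same matrix for walks avoiding $g$; for a vertex $g$ its row and column $g$ are $0$.

**Example 6.** Let $E=\{(a,g),(g,b),(a,b)\}$ with unit weights, and set the loop variables to $0$ for readability. Then $N_{ab}=z_{ab}x+z_{ag}z_{gb}x^2$, $N_{ag}=z_{ag}x$, $N_{gb}=z_{gb}x$ and $N_{gg}=1$. Deleting the vertex $g$ leaves $N^g_{ab}=z_{ab}x=N_{ab}-N_{ag}N_{gb}/N_{gg}$.

**Lemma 7 (deletion).** For suitable vertices $\sigma,\rho$ and a series $\beta$,
$$N^g=N-\beta\,N_{\cdot\sigma}N_{\rho\cdot}.\tag{4}$$
For a vertex $g$: $\sigma=\rho=g$ and $\beta=1/N_{gg}$. For an edge $g=(\sigma,\rho)$ of weight $w$: $\beta=\zeta/(1+\zeta N_{\rho\sigma})$ with $\zeta=z_{\sigma\rho}x^w$. For $g=\perp$, read as "no failure": $\beta=0$.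

**Proof.** Vertex $g$: the series $N_{gg}$ has constant term $1$, so it is invertible. Split an $a$–$b$ walk through $g$ at its first and last visit to $g$. A general walk from $a$ to $g$ is one that ends at its first visit, followed by a closed walk at $g$; so the former have generating function $N_{ag}/N_{gg}$. Likewise the walks from $g$ to $b$ that never return have $N_{gb}/N_{gg}$. So the walks through $g$ contribute $(N_{ag}/N_{gg})N_{gg}(N_{gb}/N_{gg})=N_{ag}N_{gb}/N_{gg}$. For $a=g$ or $b=g$ the right side of (4) is $0$, as it should be.

Edge $g$: the matrix $F$ changes to $F+\zeta e_\sigma e_\rho^T$, and the Sherman–Morrison formula gives its inverse $N-\zeta\,Ne_\sigma e_\rho^TN/(1+\zeta\,e_\rho^TNe_\sigma)$. The denominator has constant term $1$, since $w\ge1$. $\square$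

**Block tests.** They decide for many $h$ at once whether one of them is valid. Choose independent uniform $y_h\in\mathbb F$ for $h\in V$. For each $j$ with $2^j<R_0$ split the vertices of label $\le q_j$ into blocks $S$ of consecutive labels, of size $\le\gamma$. For each block compute
$$Q=N_{\cdot S}\,\mathrm{diag}(y_h)_{h\in S}\,N_{S\cdot}\quad\text{modulo }x^{\min(2^{j+1},R_0)}.$$
This does not depend on any failure. For a triple $(a,b,g)$ of level $j$ with $d<R_0$, insert (4), that is, $N^g_{ah}=N_{ah}-\beta N_{a\sigma}N_{\rho h}$ and $N^g_{hb}=N_{hb}-\beta N_{h\sigma}N_{\rho b}$, and sum over $h$: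
$$\sum_{h\in S}y_hN^g_{ah}N^g_{hb}=Q_{ab}-\beta N_{a\sigma}Q_{\rho b}-\beta Q_{a\sigma}N_{\rho b}+\beta^2N_{a\sigma}Q_{\rho\sigma}N_{\rho b}.\tag{5}$$
Subtract the terms with $h\in S\cap\{a,b\}$, computed directly from (4), and let $\theta_S$ be the coefficient of $x^d$ in the result. Here $d<\min(2^{j+1},R_0)$, so the truncated series suffice. The term $h=g$, for a vertex $g$, is $0$. Including the computation of $\beta$, this is a constant number of operations on series modulo $x^{2^{j+1}}$, so $\tilde O(2^j)$ time per triple and block.

**Lemma 8.** If $\theta_S\ne0$, then $S$ contains a valid $h$, that is, an $h\in S\setminus\{a,b,g\}$ with $d(a,h,g)+d(h,b,g)=d$. Conversely, if $S$ contains a valid $h$, then $\theta_S\neq0$ with probability at least $1-(R_0+1)/p$ over the $z$'s and $y$'s.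

**Proof.** Let $h\in S\setminus\{a,b,g\}$. The series $N^g_{ah}$ has only terms of degree $\ge d(a,h,g)$ (it is $0$ if this is $\infty$), similarly for $N^g_{hb}$, and $d\le d(a,h,g)+d(h,b,g)$. So $[x^d]N^g_{ah}N^g_{hb}=0$ unless $h$ is valid, which gives the first claim. If $h$ is valid, this coefficient is the product of the coefficients of $N^g_{ah}$ and $N^g_{hb}$ at degrees $d(a,h,g)$ and $d(h,b,g)$. As polynomials in the $z$'s, these are sums of the monomials of the shortest walks avoiding $g$. Shortest walks are simple and use no loops, because weights are positive. A simple path between given endpoints is determined by its edge set, so distinct ones have distinct monomials. Hence both coefficients are nonzero polynomials over $\mathbb F_p$, and so is their product. Different $h$ carry different variables $y_h$, so nothing cancels: $\theta_S$ is a nonzero polynomial in the $z$'s and $y$'s. Its degree is at most $d+1$, since a walk of length $\ell$ has at most $\ell$ edges. Apply Fact 1. $\square$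

**Solving the tasks.** For every triple with $d<R_0$ take the first block, in label order, with $\theta_S\ne0$, and search it in label order with oracle queries, $O(\tau\gamma)$ per triple. If no block has $\theta_S\ne0$ (possible only for $g=\perp$), report $I(a,b)=\emptyset$. All blocks are processed once for the $c$-tasks and once more for the $\mathrm{mid}$-tasks, since the latter need $g(a,b)$, which needs $c$.

The true triples to be tested are functions of $G$ and $\lambda$, hence independent of the $z$'s and $y$'s. There are $O(n^3)$ pairs of such a triple and a block, so by Lemma 8 and the choice of $p$, w.h.p. every test on them is exact: $\theta_S\ne0$ iff $S$ contains a valid $h$. Then the computed $c$ is the true $c$: by Lemma 6 the smallest valid label is $\le q_j$, and the first positive block contains it. Hence the computed representatives are the true ones, and each $\mathrm{mid}(a,b)$ found is valid.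

**Time for one $j$** (there are $O(\log n)$ of them). We have
$$\lceil q_j/\gamma\rceil\,2^j=\tilde O(nM/\gamma+R_0)=\tilde O(n^{0.4714}M).$$
So computing all $Q$ costs $\tilde O(n^{0.4714}M\cdot\mathrm{MM}(n,\gamma,n))=Mn^{2.5286+o(1)}$, the tests cost $\tilde O(n^{2}\cdot n^{0.4714}M)=\tilde O(n^{2.4714}M)$, and the block searches $O(\tau n^{2.5286})$.

## 9. Computing $N$ modulo $x^{R_0}$

**Case B.** Newton iteration costs $\tilde O(R_0n^\omega)=Mn^{0.15+2.3729+o(1)}=O(Mn^{2.529})$. This settles Case B.

**Why Newton iteration alone does not suffice in Case A.** Take $M=1$ and $t_0=n^\alpha$. Direct search then costs about $n^{3-\alpha}$ and Newton iteration about $n^{\alpha+2.3729}$. The best balance of these two bounds is $\alpha=0.31355$, with exponent $2.68645>2.5794$. With our $t_0$, Newton iteration would cost about $n^{2.8443}$. Yet the coefficients we want are only $R_0n^2=O(Mn^{2.4714})$ field elements. The plan is to write each $N_k$ as a combination of products of *thin* matrices, so that all of them come from one product of an $n\times s$ by an $s\times n$ polynomial matrix.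

So let Case A hold from here on. Put $r=R_0=t_0M$ and $s=n/t_0=O(n^{0.5286})$, an integer by the choice of $n$. Then $rs=nM$. Choose uniform random $U\in\mathbb F^{n\times s}$ and $Y\in\mathbb F^{s\times n}$, and let
$$\chi_k=YN_kU\in\mathbb F^{s\times s},\qquad H^{(m)}=(\chi_{i+j})_{0\le i,j<m},\qquad \mathbf H=H^{(r)}.$$
These are block Hankel matrices, and $\mathbf H$ has size $nM\times nM$.

**Example 7.** Two vertices, no edges, $M=1$, $t_0=2$, $s=1$: here $F=\mathrm{diag}(1-z_1x,1-z_2x)$, $\chi_k=Y_1U_1z_1^k+Y_2U_2z_2^k$, and $\det H^{(2)}=Y_1U_1Y_2U_2(z_1-z_2)^2$, a nonzero polynomial. Without the formal loops we would have $\chi_k=0$ for $k\ge1$, and $H^{(2)}$ would be singular. This is what the loops are for.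

**Lemma 9.** W.h.p. $H^{(1)},\dots,H^{(r)}$ are all nonsingular.

**Proof.** The entries of $\chi_k$ are polynomials of degree $\le k+2$ in the $z$'s and the entries of $U,Y$. The matrix $H^{(m)}$ has size at most $nM$ and entries of degree at most $2(m-1)+2\le2r$, so $\prod_{m\leq r}\det H^{(m)}$ has degree at most $r\cdot nM\cdot2r\le n^6$. By Fact 1 and $p\ge n^{c_1+20}$ it suffices that each $\det H^{(m)}$ is a nonzero polynomial over $\mathbb F_p$, and for this we exhibit one point where it does not vanish (the $m$-th point may depend on $m$).

Write $m=a'M+b'$ with $0\le b'<M$. Set all edge variables to $0$. Partition the $n$ vertices into $s$ groups of $t_0$ vertices. In each group choose $a'$ vertices, plus one more if $b'>0$; this is possible since $m\le t_0M$. Take $m$ distinct nonzero elements of $\mathbb F_p$, the same for all groups, and within each group partition them into sets $\Theta_v$ for the chosen vertices $v$: of size $M$ for the first $a'$, of size $b'$ for the extra one. Choose the loop values at $v$ so that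
$$F_{vv}=1-\sum_{w=1}^Mz_{v,w}x^w=\prod_{\mu\in\Theta_v}(1-\mu x),$$
which is possible because the product has constant term $1$ and degree $\le M$. Set all other loops to $0$. Set $U_{v\kappa}=Y_{\kappa v}=1$ if $v$ is a chosen vertex of group $\kappa$, and $0$ otherwise.

Now $N$ is diagonal, and by partial fractions
$$N_{vv}=\frac1{F_{vv}}=\sum_{\mu\in\Theta_v}\frac{\phi_\mu}{1-\mu x},\qquad \phi_\mu=\prod_{\mu'\in\Theta_v,\ \mu'\ne\mu}(1-\mu'/\mu)^{-1}\ne0.$$
Hence $\chi_k$ is diagonal with all diagonal entries of the form $\sum_\mu\phi_\mu\mu^k$, a sum of $m$ terms. After a simultaneous permutation of rows and columns, $H^{(m)}$ is block diagonal with $s$ blocks $\big(\sum_\mu\phi_\mu\mu^{i+j}\big)_{0\le i,j<m}=\mathcal V^T\mathrm{diag}(\phi_\mu)\,\mathcal V$, where $\mathcal V=(\mu^i)_{\mu,i}$ is an $m\times m$ Vandermonde matrix with distinct nodes, hence nonsingular. So $\det H^{(m)}\ne0$ at this point. $\square$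

**Lemma 10.** If $\mathbf H$ is nonsingular, let $Z=(Z_0;\dots;Z_{r-1})=\mathbf H^{-1}(YN_0;\dots;YN_{r-1})$ with $Z_j\in\mathbb F^{s\times n}$ (semicolons denote vertical stacking). Then for all $k\ge0$
$$N_k=\sum_{j=0}^{r-1}(N_{k+j}U)\,Z_j.\tag{6}$$

**Proof.** Let $\mathcal A\in\mathbb F^{nM\times nM}$ be the block companion matrix with top block row $(A_1,\dots,A_M)$ and identity blocks below the diagonal, and let $\mathcal E=(I;0;\dots;0)$. From $FN=I$ we have $N_0=I$ and $N_k=\sum_{w}A_wN_{k-w}$ for $k\ge1$, with $N_i=0$ for $i<0$. So by induction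
$$\mathcal A^k\mathcal E=(N_k;N_{k-1};\dots;N_{k-M+1}),\qquad \mathcal E^T\mathcal A^k\mathcal E=N_k.$$
Let $K=[\mathcal A^j\mathcal EU]_{j<r}$, and let $L$ have block rows $Y\mathcal E^T\mathcal A^i$, $i<r$. Since $rs=nM$, both are square of size $nM$. The block $(i,j)$ of $LK$ is $YN_{i+j}U=\chi_{i+j}$, so $LK=\mathbf H$. Hence $K$ is invertible and $K^{-1}=\mathbf H^{-1}L$. The $i$-th block of $L\mathcal E$ is $YN_i$, so $\mathbf H^{-1}L\mathcal E=Z$ and $\mathcal E=KK^{-1}\mathcal E=KZ$. Multiplying by $\mathcal E^T\mathcal A^k$ on the left gives (6). $\square$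

Four steps remain: the series $NU$ and $YN$, a formula for $\mathbf H^{-1}$, the vector $Z$, and the product (6).

### 9.1 The thin series

**Step 1.** The purpose is to compute $N_kU$ for $k<2r$ and $YN_k$ for $k<r$, in chunks of $M$ coefficients. Compute $B=N\bmod x^M$ by Newton iteration in time $\tilde O(Mn^\omega)$. Let $\Psi_0=U$, and for $q\ge0$
$$C_q=B\Psi_q\bmod x^M,\qquad \Psi_{q+1}=x^{-M}(\Psi_q-FC_q).$$
Inductively $\Psi_q$ is a polynomial matrix of degree $<M$: we have $FC_q\equiv FB\Psi_q\equiv\Psi_q\pmod{x^M}$, so the division by $x^M$ is exact, and $\deg FC_q\le2M-1$. Multiplying the definition by $N$ gives $N\Psi_q=C_q+x^MN\Psi_{q+1}$. Iterating $2t_0$ times,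
$$NU\bmod x^{2r}=\sum_{q<2t_0}x^{qM}C_q.$$
The cost is $2t_0\cdot\tilde O(M\,\mathrm{MM}(n,n,s))=Mn^{0.4714+2.0572+o(1)}$. The matrices $YN_k$ for $k<r$ come from the mirror-image procedure, with $\Psi_0=Y$, $C_q=\Psi_qB\bmod x^M$ and $\Psi_{q+1}=x^{-M}(\Psi_q-C_qF)$. Finally $\chi_k=Y(N_kU)$ for $k<2r$ costs at most $2r\,\mathrm{MM}(s,n,s)\le2r\,\mathrm{MM}(n,n,s)$.

### 9.2 Orthogonal matrix polynomials and the inverse of $\mathbf H$

**Step 2.** The purpose is a compact formula for $X=\mathbf H^{-1}$. Dense inversion of $\mathbf H$ would cost about $(nM)^{2.3729}$, which exceeds $n^{2.529}M$ as soon as $M\ge n^{0.114}$; we have to use the Hankel structure. Assume that all $H^{(m)}$, $1\le m\le r$, are nonsingular.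

For polynomials $P(\xi)=\sum_j\xi^jP_j$ and $\hat P(\eta)=\sum_i\eta^i\hat P_i$ with $s\times s$ coefficients put
$$\Lambda_i(P)=\sum_j\chi_{i+j}P_j,\qquad \langle\hat P,P\rangle=\sum_{i,j}\hat P_i\chi_{i+j}P_j=\sum_i\hat P_i\Lambda_i(P).$$
The Hankel structure says $\Lambda_i(\xi P)=\Lambda_{i+1}(P)$ and $\langle\eta\hat P,P\rangle=\langle\hat P,\xi P\rangle$. Also $\Lambda_i(Pa)=\Lambda_i(P)a$ for a constant matrix $a$.

For $0\le m\le r$ there is a unique monic $P_m$ of degree $m$ with $\Lambda_i(P_m)=0$ for all $i<m$: its lower coefficients solve a linear system with matrix $H^{(m)}$. For $m<r$ put $\delta_m=\Lambda_m(P_m)$ and $\varepsilon_m=\Lambda_{m+1}(P_m)$. For instance $P_0=I$, $\delta_0=\chi_0$, $\varepsilon_0=\chi_1$, and $P_1=\xi I-\chi_0^{-1}\chi_1$.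

*Each $\delta_m$ is invertible.* Multiply $H^{(m+1)}$ on the right by the block unitriangular matrix that is the identity except for its last block column, which holds the coefficients of $P_m$. The last block column becomes $(\Lambda_0(P_m);\dots;\Lambda_m(P_m))=(0;\dots;0;\delta_m)$, so $\det H^{(m+1)}=\det H^{(m)}\det\delta_m$ (with $\det H^{(0)}=1$).

**Lemma 11 (recurrence).** With $P_{-1}=0$ and $b_0=0$, for $0\le m<r$,
$$P_{m+1}=\xi P_m-P_ma_m-P_{m-1}b_m,\quad b_m=\delta_{m-1}^{-1}\delta_m\ (m\ge1),\quad a_m=\delta_m^{-1}(\varepsilon_m-\varepsilon_{m-1}b_m),\tag{7}$$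
where the term $\varepsilon_{m-1}b_m$ is absent for $m=0$.

**Proof.** The right side is monic of degree $m+1$. Apply $\Lambda_i$. For $i\le m-2$ all three terms vanish, since $\Lambda_i(\xi P_m)=\Lambda_{i+1}(P_m)$ with $i+1<m$. For $i=m-1$ we get $\delta_m-0-\delta_{m-1}b_m=0$. For $i=m$ we get $\varepsilon_m-\delta_ma_m-\varepsilon_{m-1}b_m=0$. So the right side is $P_{m+1}$ by uniqueness. $\square$

*The left version.* The block Hankel matrices of the sequence $(\chi_k^T)$ are the transposes of the $H^{(m)}$. Applying the above to this sequence and transposing gives monic $\hat P_m(\eta)$ of degree $m$ with $\sum_i\hat P_{m,i}\chi_{i+j}=0$ for $j<m$. With $\hat\delta_m=\sum_i\hat P_{m,i}\chi_{i+m}$ they satisfy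
$$\hat P_{m+1}=\eta\hat P_m-\hat a_m\hat P_m-\hat b_m\hat P_{m-1},\qquad \hat b_m=\hat\delta_m\hat\delta_{m-1}^{-1}\ (m\ge1),\quad\hat b_0=0,\ \hat P_{-1}=0.$$

*Orthogonality.* Let $m\neq m'$ with $m,m'\le r$. If $m<m'$, then $\langle\hat P_m,P_{m'}\rangle=\sum_{i\le m}\hat P_{m,i}\Lambda_i(P_{m'})=0$. If $m>m'$, sum over $i$ first; the left conditions give $0$. For $m=m'<r$, evaluating from the right gives $\langle\hat P_m,P_m\rangle=\hat P_{m,m}\Lambda_m(P_m)=\delta_m$, and from the left $\hat\delta_m$. So $\hat\delta_m=\delta_m$ and $\hat b_m=\delta_m\delta_{m-1}^{-1}$.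

*The inverse as a sum.* Let $\mathcal P$ be the block matrix whose $m$-th block column holds the coefficients of $P_m$, and $\hat{\mathcal P}$ the one whose $m$-th block row holds those of $\hat P_m$, $m<r$. Both are block unitriangular, and orthogonality says $\hat{\mathcal P}\,\mathbf H\,\mathcal P=\mathrm{diag}(\delta_m)$. So $X=\mathbf H^{-1}=\mathcal P\,\mathrm{diag}(\delta_m^{-1})\hat{\mathcal P}$, that is,
$$X(\xi,\eta):=\sum_{i,j<r}X_{ij}\xi^i\eta^j=\sum_{m<r}P_m(\xi)\,\delta_m^{-1}\hat P_m(\eta).\tag{8}$$

**Lemma 12.**
$$(\xi-\eta)X(\xi,\eta)=P_r(\xi)\,\delta_{r-1}^{-1}\hat P_{r-1}(\eta)-P_{r-1}(\xi)\,\delta_{r-1}^{-1}\hat P_r(\eta)=:\sum_{i,j}W_{ij}\xi^i\eta^j.\tag{9}$$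

**Proof.** By (7) and orthogonality, $\langle\hat P_m,\xi P_m\rangle=\delta_ma_m$ for $m<r$. By the left recurrence, $\langle\eta\hat P_m,P_m\rangle=\hat a_m\delta_m$. The two pairings are equal, so $\delta_ma_m=\hat a_m\delta_m$, and thus $a_m\delta_m^{-1}=\delta_m^{-1}\hat a_m$. Also, for $m\ge1$, $b_m\delta_m^{-1}=\delta_{m-1}^{-1}=\delta_m^{-1}\hat b_m$. Insert $\xi P_m=P_{m+1}+P_ma_m+P_{m-1}b_m$ and $\eta\hat P_m=\hat P_{m+1}+\hat a_m\hat P_m+\hat b_m\hat P_{m-1}$ into (8). The $a$-terms cancel. With $D_m=P_{m+1}\delta_m^{-1}\hat P_m-P_m\delta_m^{-1}\hat P_{m+1}$ what is left is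
$$\sum_{m=0}^{r-1}D_m+\sum_{m=1}^{r-1}\big(P_{m-1}\delta_{m-1}^{-1}\hat P_m-P_m\delta_{m-1}^{-1}\hat P_{m-1}\big)=\sum_{m=0}^{r-1}D_m-\sum_{m=1}^{r-1}D_{m-1}=D_{r-1}.\qquad\square$$

So the four polynomials $P_{r-1},P_r,\hat P_{r-1},\hat P_r$ and the matrix $\delta_{r-1}$ determine $\mathbf H^{-1}$. Only $\chi_k$ with $k\le2r-1$ are used.

*Cost.* For each $m$, computing $\delta_m$, $\varepsilon_m$, $a_m$, $b_m$ and $P_{m+1}$ takes $O(m+1)$ products or inversions of $s\times s$ matrices, and the same holds for the left version. In total there are $O(r^2)$ of them, costing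
$$r^2s^{\omega+o(1)}=M^2n^{\omega+o(1)}t_0^{2-\omega}\le M^2n^{2.1972+o(1)}\le Mn^{2.5272+o(1)},$$
where $\omega$ stands for $2.3729$ and $2.3729-0.3729\cdot0.4714\le2.1972$. The last inequality uses $M\le n^{0.33}$; this is where the boundary of Case A comes from. If some $\delta_m$ is singular, the construction declares failure; by Lemma 9 this happens with negligible probability.

### 9.3 Back to $N$

**Step 3.** The purpose is to compute $Z$ from (9) without writing down $X$. Comparing coefficients in (9), $X_{i-1,j}-X_{i,j-1}=W_{ij}$, where out-of-range entries are $0$. So $X_{ij}=X_{i-1,j+1}-W_{i,j+1}$, and iterating,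
$$X_{ij}=-\sum_{l=0}^iW_{i-l,\,j+1+l}.$$
Put $v_j=YN_j$, $e_l=\sum_{j<r}\hat P_{r-1,\,j+1+l}\,v_j$ and $\hat e_l=\sum_{j<r}\hat P_{r,\,j+1+l}\,v_j$, where $\hat P_{m,i}$ is the coefficient of $\eta^i$ in $\hat P_m$. Since $W_{i'j'}=P_{r,i'}\delta_{r-1}^{-1}\hat P_{r-1,j'}-P_{r-1,i'}\delta_{r-1}^{-1}\hat P_{r,j'}$,
$$Z_i=\sum_jX_{ij}v_j=\sum_{l=0}^i\Big(P_{r-1,\,i-l}\,\delta_{r-1}^{-1}\hat e_l-P_{r,\,i-l}\,\delta_{r-1}^{-1}e_l\Big).$$
The $e_l$ and $\hat e_l$ are coefficients of polynomial products (reverse the order of the $v_j$), and so are the $Z_i$. These are $O(1)$ products of polynomial matrices of shapes $s\times s$ and $s\times n$ and degree $O(r)$, in time $\tilde O(r(\mathrm{MM}(s,s,n)+sn))$. This is within the cost of the next step.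

**Step 4.** The purpose is to evaluate (6) for all $k<r$ at once. Multiply the $n\times s$ polynomial matrix $\sum_{i\leq 2r-2}(N_iU)x^i$ by the $s\times n$ polynomial matrix $\sum_{j<r}Z_jx^{r-1-j}$. The coefficient of $x^{k+r-1}$ is $\sum_{j<r}(N_{k+j}U)Z_j=N_k$. The cost is $\tilde O(r(\mathrm{MM}(n,s,n)+n^2))=Mn^{0.4714+2.0572+o(1)}$.

So in Case A the matrix $N\bmod x^{R_0}$ is computed in time $Mn^{2.5286+o(1)}+Mn^{2.5272+o(1)}=O(Mn^{2.529})$.

## 10. Total cost and error probability

**Preprocessing time.** Building the $O(1)$ copies of the oracle on the padded graph costs $O(T(O(n),M))$. The rest, by case: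

- Case A: $N$ costs $O(Mn^{2.529})$; block products, tests and block searches cost $Mn^{2.5286+o(1)}+\tau n^{2.5286+o(1)}$; direct search $\tau n^{2.5286+o(1)}$; representatives $\tau Mn^{2.5+o(1)}$.
- Case B: $N$ costs $Mn^{2.5229+o(1)}$; block products, tests and block searches as in Case A; direct search $\tau Mn^{2.52+o(1)}$; representatives $\tau Mn^{2.5+o(1)}$.
- Case C: direct search and representatives cost $O(\tau n^{2.5}M)$.

Pointers, trees and preorder numbers cost $O(n^2\log n)$. In every case the sum is $O(T(O(n),M)+\tau n^{2.529}M)$.

**Errors.** The bad events are: some amplified oracle answer is wrong (Section 3); Lemma 5 or Lemma 6 fails; no prime is found; some $H^{(m)}$ is singular (Lemma 9, Case A only); some block test on a true triple is not exact (Lemma 8 with the union bound). Each has probability at most $n^{-c_1}/10$ for suitable constants $k$ and $C$ and the chosen $p$. Outside these events $c$, $\mathrm{next}$, $\mathrm{prev}$ and $\mathrm{mid}$ are correct, and by Section 6 all distance answers and all reported paths are correct simultaneously, with distance queries in $O(\tau)$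 and paths in additional $O(\tau l)$ time, from $O(n^2)$ stored words besides the oracle copies. This proves Theorem 2.

With the Gu–Ren oracle, $\tau=O(1)$. The oracle is built $O(1)$ times on a graph with $O(n)$ vertices and the same $M$, in time $O(n^{2.5794}M)$, and everything else costs $O(n^{2.529}M)=o(n^{2.5794}M)$. This proves Theorem 1: a DSO with properties 1–3 exists. $\blacksquare$
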